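
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The polynomial identities of mutation algebras\\ are not finitely generated}


\begin{abstract}
The $pq$-mutation of an associative algebra $A$ is the vector space $A$ with the product
$xpy-yqx$, where $p,q\in A$ are fixed. Over a field of characteristic $0$ we prove that the
multilinear identities satisfied by all mutation algebras do not form a finitely generated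
operad ideal, as conjectured by Bremner, Brox and S\'anchez-Ortega. In every even degree
$n\ge 4$ we give an explicit identity that does not follow from all the identities of degrees
different from $n$. The identities involve the anticommutator exactly twice, and each is
separated from those of other degrees by an explicit nilpotent algebra of dimension $n$. We
also obtain a version for mutations in which $p-q$ is nilpotent in a suitable sense,
$2^{\aleph_0}$ varieties between mutation algebras and Lie-admissible algebras, and the exact
number of symmetric generators with two anticommutators in each degree.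
\end{abstract}

\section{The question and the answer}

Throughout, $\mathbb F$ is a field of characteristic $0$. Let $A$ be an associative
$\mathbb F$-algebra and let $p,q\in A$. The \emph{$pq$-mutation} $A_{pq}$ is the vector
space $A$ with the bilinear product
\[
x\ast y = xpy-yqx .
\]
If $A$ has a unit, the choices $(p,q)=(1,0)$, $(1,1)$, $(1,-1)$ give the product $xy$, the Lie
product $xy-yx$ and the symmetrized product $xy+yx$. As $A$ varies, the identities common to all
products of the first kind are generated by associativity, and those common to all products of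
the second kind by anticommutativity and the Jacobi identity. An identity of \emph{all} mutation
algebras must hold in all these cases at once, and one asks whether such identities again follow
from a finite list.

To make this precise, let $\mathcal M$ be the free symmetric operad generated by one binary
operation $\ast$ without symmetry. Thus $\mathcal M(n)$ is the space of multilinear
nonassociative polynomials of degree (or \emph{arity}) $n$ in $x_1,\dots,x_n$. The
\emph{expansion map}
$E_n:\mathcal M(n)\to\mathbb F\langle x_1,\dots,x_n,p,q\rangle$ into the free associative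
algebra is defined recursively by
\[
E(x_i)=x_i,\qquad E(f\ast g)=E(f)\,p\,E(g)-E(g)\,q\,E(f).
\]
Put $\mathcal K(n)=\ker E_n$. Since $E(f)$ records the value of $f$ at free generators
$x_1,\dots,x_n$ with free parameters $p,q$, the space $\mathcal K(n)$ consists exactly of the
multilinear identities of degree $n$ that hold in $A_{pq}$ for all $A$, $p$ and $q$.

An \emph{operad ideal} $\mathcal J=\bigoplus_n\mathcal J(n)$ of $\mathcal M$ is a family of
$S_n$-submodules $\mathcal J(n)\subset\mathcal M(n)$ closed under composition: if
$\kappa\in\mathcal J(m)$ and $f\in\mathcal M(l)$, then substituting $f$ for a variable of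
$\kappa$, or $\kappa$ for a variable of $f$ (with variables renamed so that the result is
multilinear), gives an element of $\mathcal J(m+l-1)$. In other words, $\mathcal J$ is closed
under taking multilinear consequences. The multilinear identities of any algebra, or class of
algebras, form an operad ideal; in particular $\mathcal K=\bigoplus_{n\ge1}\mathcal K(n)$ is
one. It was conjectured in \cite{BBS} that $\mathcal K$ is not finitely generated. We prove
this.

Write
\[
[x,y]=x\ast y-y\ast x,\qquad x\circ y=x\ast y+y\ast x,\qquad \mathrm{ad}_x(y)=[x,y].
\]
For odd $k\ge1$ consider the nonassociative polynomial of degree $k+3$ in one variable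
\begin{equation}\label{eq:Ik}
I_k(x)=\sum_{j=0}^{k}\binom kj\Bigl(-\frac12\Bigr)^{j}\,
\mathrm{ad}_x^{\,j}\Bigl(x\circ\mathrm{ad}_x^{\,k-j}(x\circ x)\Bigr),
\end{equation}
and let $\hat I_k\in\mathcal M(k+3)$ be its \emph{full linearization}: in each monomial replace
the $n=k+3$ occurrences of $x$ by $x_{\tau(1)},\dots,x_{\tau(n)}$ and sum over
$\tau\in S_n$. Thus $\hat I_k(x,\dots,x)=n!\,I_k(x)$.

\begin{theorem}\label{thm:main}
For every even $n\ge4$ the polynomial $\hat I_{n-3}$ lies in $\mathcal K(n)$ but not in the
operad ideal generated by $\bigoplus_{m\ne n}\mathcal K(m)$. Consequently $\mathcal K$ is not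
finitely generated: no finite set of identities generates all the identities satisfied by all
mutation algebras.
\end{theorem}

The idea is to count anticommutators. In terms of $[\,,]$ and $\circ$ the expansion map uses
two independent parameters $r=p+q$ and $s=p-q$, one for each operation, so $\mathcal K$ splits
according to the number of occurrences of $\circ$. With exactly two $\circ$'s and a single
variable, expansion leads to arithmetic in a polynomial ring $\mathbb F[u,v]$: up to a common
factor, the elements $x\circ\mathrm{ad}_x^m(x\circ x)$ correspond to the power sums $u^m+v^m$,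
and $\mathrm{ad}_x$ acts on them as multiplication by $u+v$. For each odd $m$ there is a linear
relation expressing $u^m+v^m$ through the lower power sums, with scalar multiples of powers of
$u+v$ as coefficients; this is $I_m$ (Section~\ref{sec:Ik}). The only way to derive one such
relation from another without introducing a further $\circ$ is to apply $\mathrm{ad}_x$, and this
cannot produce the leading term $x\circ\mathrm{ad}_x^m(x\circ x)$. The algebras of
Section~\ref{sec:B} turn the last sentence into a proof, provided that identities with at most
one $\circ$ contribute nothing beyond the Jacobi identity; this is shown in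
Section~\ref{sec:low}. The proof is completed in Section~\ref{sec:proof}.
Sections~\ref{sec:general}--\ref{sec:count} contain stronger results.

\section{Counting anticommutators}\label{sec:grading}

Since $\operatorname{char}\mathbb F\ne2$ and $x\ast y=\frac12([x,y]+x\circ y)$, the operad
$\mathcal M$ is also the free operad on an antisymmetric operation $[\,,]$ and a symmetric
operation $\circ$. Call the number of occurrences of $\circ$ in a monomial in these two
operations its \emph{$\circ$-degree}, and let $\mathcal M_d(n)\subset\mathcal M(n)$ be the span
of the monomials of $\circ$-degree $d$. Then $\mathcal M(n)=\bigoplus_d\mathcal M_d(n)$, each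
$\mathcal M_d(n)$ is $S_n$-stable, and $\circ$-degrees add under composition.

With $r=p+q$ and $s=p-q$, and $F=E(f)$, $G=E(g)$, we compute
\begin{align}
E([f,g])&=FpG-GqF-GpF+FqG=F\,r\,G-G\,r\,F,\label{eq:Ebr}\\
E(f\circ g)&=FpG-GqF+GpF-FqG=F\,s\,G+G\,s\,F.\label{eq:Ecirc}
\end{align}
As $\mathbb F\langle X,p,q\rangle=\mathbb F\langle X,r,s\rangle$ for any set $X$ of variables, we
may regard $r,s$ as free generators. For $f\in\mathcal M_d(n)$, the polynomial $E(f)$ is a
combination of words in which $x_1,\dots,x_n$ occur once each, in some order, with a single letter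
$r$ or $s$ between any two neighboring variables, and exactly $d$ of these letters are $s$. Words
with different $d$ are different, so
\[
\mathcal K=\bigoplus_d\mathcal K_d,\qquad \mathcal K_d=\mathcal K\cap\mathcal M_d .
\]
We call an operad ideal $\mathcal J$ \emph{bihomogeneous} if
$\mathcal J=\bigoplus_d\mathcal J_d$ with $\mathcal J_d=\mathcal J\cap\mathcal M_d$. So
$\mathcal K$ is bihomogeneous.

Let $\mathcal N$ be the operad ideal generated by the Jacobi element
\[
[[x_1,x_2],x_3]+[[x_2,x_3],x_1]+[[x_3,x_1],x_2]\in\mathcal M_0(3).
\]
It is bihomogeneous, since its generator lies in $\mathcal M_0$. By \eqref{eq:Ebr} the commutator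
of $A_{pq}$ is the commutator of the associative product $a\cdot b=arb$; hence
$\mathcal N\subset\mathcal K$. Algebras satisfying $\mathcal N$, that is, algebras whose commutator
is a Lie bracket, are called \emph{Lie-admissible}. No condition is imposed on their
anticommutator.

\section{The identities $I_k$}\label{sec:Ik}

We extend $E$ by the same recursion to nonassociative polynomials in one variable $x$, with
values in $\mathbb F\langle x,r,s\rangle$.

\begin{example}[Degree four by hand]\label{ex:four}
We have $x\circ x\mapsto 2xsx$ and $[x,x\circ x]\mapsto 2(xrxsx-xsxrx)$. Hence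
\begin{align*}
x\circ[x,x\circ x]&\mapsto 2\bigl(xsxrxsx-xsxsxrx+xrxsxsx-xsxrxsx\bigr)
=2(xrxsxsx-xsxsxrx).
\end{align*}
The two words with $r$ in the middle have cancelled. On the other hand
$x\circ(x\circ x)\mapsto4xsxsx$, so $[x,x\circ(x\circ x)]\mapsto4(xrxsxsx-xsxsxrx)$. Therefore
\[
2\,x\circ[x,x\circ x]=[x,x\circ(x\circ x)]
\]
in every mutation algebra. This is $I_1=0$.
\end{example}

To see the pattern we encode words by monomials. A word $x\,y_1\,x\,y_2\cdots y_{l}\,x$ with all
$y_i\in\{r,s\}$ is cut by its letters $s$ into blocks, and inside a block neighboring $x$'s are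
separated by $r$. If there are two letters $s$, and the three blocks contain $i_1,i_2,i_3\ge1$
occurrences of $x$, encode the word as $t_1^{i_1}t_2^{i_2}t_3^{i_3}$; with one letter $s$, as
$t_1^{i_1}t_2^{i_2}$. The code determines the word. By \eqref{eq:Ebr} and \eqref{eq:Ecirc}:
\begin{itemize}
\item $x\circ x$ becomes $2t_1t_2$;
\item $\mathrm{ad}_x$ adds an $x$ to the first block, minus an $x$ to the last one: it is
multiplication by $t_1-t_2$ on words with one $s$, and by $t_1-t_3$ on words with two;
\item if $f$ has $\circ$-degree $1$ and its expansion is encoded by the polynomial $f(t_1,t_2)$,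
then $x\circ f$ becomes $t_1f(t_2,t_3)+f(t_1,t_2)t_3$.
\end{itemize}
Put $u=t_1-t_2$ and $v=t_2-t_3$, so that $t_1-t_3=u+v$. Then
$\mathrm{ad}_x^m(x\circ x)$ becomes $2t_1t_2(t_1-t_2)^m$, and so
\begin{equation}\label{eq:code}
\mathrm{ad}_x^{\,j}\bigl(x\circ\mathrm{ad}_x^{\,m}(x\circ x)\bigr)\ \longmapsto\
2t_1t_2t_3\,(u+v)^j(u^m+v^m).
\end{equation}
We therefore look for linear relations among the polynomials $(u+v)^j(u^m+v^m)$. Since $u$ and
$v$ lie symmetrically about $\frac12(u+v)$, we have
\[
\Bigl(u-\frac{u+v}2\Bigr)^k+\Bigl(v-\frac{u+v}2\Bigr)^k
=\Bigl(\frac{u-v}2\Bigr)^k+\Bigl(\frac{v-u}2\Bigr)^k=0\qquad(k\text{ odd}).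
\]
Expanding the left side by the binomial theorem explains the coefficients in \eqref{eq:Ik}.

\begin{lemma}\label{lem:Ik}
For every odd $k\ge1$ we have $\hat I_k\in\mathcal K_2(k+3)$.
\end{lemma}

\begin{proof}
Clearly $\hat I_k$ has $\circ$-degree $2$. By \eqref{eq:code}, $E(I_k)$ is encoded by
\[
2t_1t_2t_3\sum_{j=0}^k\binom kj\Bigl(-\frac12\Bigr)^j(u+v)^j(u^{k-j}+v^{k-j})
=2t_1t_2t_3\Bigl[\Bigl(u-\frac{u+v}2\Bigr)^k+\Bigl(v-\frac{u+v}2\Bigr)^k\Bigr]=0 .
\]
The encoding is injective, so $E(I_k)=0$. It remains to pass to linearizations. Let
$n=k+3$, let $\mu\in\mathcal M(n)$ be a monomial, and let $\bar\mu$ be the result of setting all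
$x_i=x$. The linearization of $\bar\mu$ is $\sum_{\tau\in S_n}\tau\mu$, and
$E(\sum_\tau\tau\mu)=\sum_\tau\tau E(\mu)$ is the linearization, in the same sense, of
$E(\mu)|_{x_i=x}=E(\bar\mu)$. Thus $E$ commutes with full linearization, and
$E(\hat I_k)$ is the linearization of $E(I_k)=0$.
\end{proof}

\begin{remark}
Oddness is essential: for even $k$ the same computation gives
$4t_1t_2t_3\bigl(\frac{u-v}2\bigr)^k\ne0$.
\end{remark}

\begin{example}
For $k=3$,
\[
I_3=x\circ\mathrm{ad}_x^3(x\circ x)-\tfrac32\,\mathrm{ad}_x\bigl(x\circ\mathrm{ad}_x^2(x\circ x)\bigr)
+\tfrac34\,\mathrm{ad}_x^2\bigl(x\circ\mathrm{ad}_x(x\circ x)\bigr)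
-\tfrac18\,\mathrm{ad}_x^3\bigl(x\circ(x\circ x)\bigr).
\]
Applying $\mathrm{ad}_x^2$ to $I_1=0$ gives
$\mathrm{ad}_x^2(x\circ\mathrm{ad}_x(x\circ x))=\frac12\mathrm{ad}_x^3(x\circ(x\circ x))$, and
$I_3=0$ becomes
\[
x\circ\mathrm{ad}_x^3(x\circ x)=\tfrac32\,\mathrm{ad}_x\bigl(x\circ\mathrm{ad}_x^2(x\circ x)\bigr)
-\tfrac14\,\mathrm{ad}_x^3\bigl(x\circ(x\circ x)\bigr).
\]
\end{example}

\section{Algebras that detect a single $I_k$}\label{sec:B}

Why should $I_k$ not follow from identities of other degrees? Consider a consequence of
$\circ$-degree $2$ of some $\kappa\in\mathcal K_2$, with all variables set equal to $x$. No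
further $\circ$ may be used, so everything substituted into $\kappa$, and everything applied to
it, is built from brackets. Since $[x,x]=0$, the only bracket monomial in $x$ with a nonzero
value is $x$ itself. What remains is, up to sign, $\mathrm{ad}_x^i\kappa(x,\dots,x)$, and if the
degree has increased, then $i\ge1$. So we want a Lie-admissible algebra in which $\mathrm{ad}_x$
kills everything of $\circ$-degree $2$, everything of $\circ$-degree at least $3$ is zero, and the
leading term $x\circ\mathrm{ad}_x^k(x\circ x)$ of $I_k$ survives. We keep nothing else.

For $k\ge1$ let $B^{(k)}$ be the algebra with basis $x,f_0,\dots,f_k,g$ whose only nonzero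
brackets and anticommutators of basis elements are
\begin{equation}\label{eq:B}
x\circ x=f_0,\qquad [x,f_i]=-[f_i,x]=f_{i+1}\quad(0\le i<k),\qquad x\circ f_k=f_k\circ x=g .
\end{equation}
Here the product is $y\ast z=\frac12([y,z]+y\circ z)$, whose commutator and anticommutator are
the given $[\,,]$ and $\circ$.

\begin{example}\label{ex:small}
In $B^{(1)}$, with basis $x,f_0,f_1,g$, we have $x\circ[x,x\circ x]=x\circ f_1=g$, while
$[x,x\circ(x\circ x)]=[x,x\circ f_0]=0$. So $I_1$ fails.

In $B^{(3)}$ the polynomial $I_1(x)=x\circ f_1-\frac12[x,x\circ f_0]$ vanishes, whereas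
$I_3(x)=x\circ f_3=g\ne0$. To conclude that $I_3$ does not follow from $I_1$ and the Jacobi
identity, we must evaluate $\hat I_1$ at arbitrary basis elements, not only at $x$. The weights
introduced next show that all other values vanish too.
\end{example}

The algebra $B=B^{(k)}$ carries two gradings.
\begin{itemize}
\item \emph{Degree}: $\deg x=1$, $\deg f_i=i+2$, $\deg g=k+3$. Both operations add degrees.
\item \emph{Weight}: $\mathrm{wt}(x)=0$, $\mathrm{wt}(f_i)=1$, $\mathrm{wt}(g)=2$. The bracket
adds weights; the operation $\circ$ adds weights and then adds $1$.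
\end{itemize}
Both statements are immediate from the list \eqref{eq:B}. Consequently the value of an element
of $\mathcal M_d(m)$ at basis elements $b_1,\dots,b_m$ is homogeneous of weight
$d+\sum\mathrm{wt}(b_i)$ and degree $\sum\deg(b_i)$. There is nothing of weight greater than $2$,
and the weight-$2$ part is $\langle g\rangle$, which has the single degree $k+3$.

Moreover $(B,[\,,])$ is a Lie algebra. Indeed $H=\langle f_0,\dots,f_k,g\rangle$ satisfies
$[H,H]=0$ and $[x,H]\subset H$, so all three terms of the Jacobi element vanish at $(x,h,h')$ and
at $(h,h',h'')$ for $h,h',h''\in H$; as the Jacobi element is alternating, this suffices. Hence every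
element of $\mathcal N$ vanishes on $B$.

\begin{lemma}\label{lem:test}
Let $\mathcal J$ be a bihomogeneous operad ideal with $\mathcal J_0,\mathcal J_1\subset\mathcal N$.
Then $B^{(k)}$ satisfies every element of $\mathcal J(m)$ for every $m\ne k+3$. For $k$ odd,
$\hat I_k(x,\dots,x)=(k+3)!\,g\ne0$ in $B^{(k)}$.
\end{lemma}

\begin{proof}
Since $\mathcal J$ is bihomogeneous, it suffices to consider $\kappa\in\mathcal J_d(m)$ with
$m\ne k+3$.
If $d\le1$, then $\kappa\in\mathcal N$ vanishes on $B^{(k)}$.
If $d\ge3$, then every value of $\kappa$ at basis elements has weight at least $3$, so it is $0$.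
If $d=2$, the value $\kappa(b_1,\dots,b_m)$ has weight $2+\sum\mathrm{wt}(b_i)$, so it can be
nonzero only if all $b_i=x$. In that case it has weight $2$ and degree $m$, and it is $0$ because
the weight-$2$ part is concentrated in degree $k+3\ne m$.

For the last claim, the $j=0$ term of $I_k(x)$ is $x\circ\mathrm{ad}_x^kf_0=x\circ f_k=g$. For
$j\ge1$ the $j$-th term is a multiple of $\mathrm{ad}_x^j(x\circ f_{k-j})=0$. So $I_k(x)=g$,
and $\hat I_k(x,\dots,x)=(k+3)!\,I_k(x)$.
\end{proof}

The proof needs no knowledge of the elements of $\mathcal J$ of $\circ$-degree at least $2$. For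
$\circ$-degree $1$ the weight argument is not enough: a value
$\kappa(f_i,x,\dots,x)$ with $\kappa\in\mathcal M_1(m)$ has weight $2$ and degree $m+i+1$, which
may well equal $k+3$.

\begin{remark}\label{rem:hyp}
The hypothesis on $\mathcal J_1$ cannot be dropped. Every term of every $I_k$ contains
$\mathrm{ad}_x$ applied to an anticommutator: to $x\circ x$ if $j<k$, and to $x\circ(x\circ x)$ if
$j=k$. So the ideal $\mathcal J$ generated by the single element
$[x_1,x_2\circ x_3]\in\mathcal M_1(3)$, for which $\mathcal J_0=0$, contains all the $\hat I_k$.
Its generator does not vanish on $B^{(k)}$, since $[x,x\circ x]=f_1$.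
\end{remark}

\section{Identities with at most one anticommutator}\label{sec:low}

To apply Lemma~\ref{lem:test} to $\mathcal K$ we must show that $\mathcal K_0$ and $\mathcal K_1$
contain only consequences of the Jacobi identity. We use two standard facts. Let
$V=\langle x_1,\dots,x_n\rangle$, let $T=T(V)$ be its tensor algebra, and let $L\subset T$ be the
Lie subalgebra generated by $V$. Then $L$ is the free Lie algebra on $x_1,\dots,x_n$, and $T$ is
its universal enveloping algebra $U(L)$. The \emph{Poincar\'e--Birkhoff--Witt theorem} says that
if $(\ell_i)$ is an ordered basis of $L$, then the products $\ell_{i_1}\cdots\ell_{i_m}$ with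
$i_1\le\dots\le i_m$ and $m\ge0$ form a basis of $U(L)$.

For $\circ$-degree $1$, the difficulty is that a word now has two sides, to the left and to the
right of $s$, and $\mathrm{ad}_x$ acts on both. The remedy is to regard $T\otimes T$ as a module
over $T$ through $\mathrm{ad}$. This module turns out to be free, and dividing by the image of all
the $\mathrm{ad}_x$ amounts to multiplying the two sides together in $T$, where the
Poincar\'e--Birkhoff--Witt theorem applies.

\begin{lemma}\label{lem:low}
$\mathcal K_0=\mathcal N_0$ and $\mathcal K_1=\mathcal N_1$.
\end{lemma}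

\begin{proof}
Since $\mathcal N\subset\mathcal K$, only the inclusions $\mathcal K_0\subset\mathcal N_0$ and
$\mathcal K_1\subset\mathcal N_1$ need proof.

\emph{$\circ$-degree $0$.} The words in $E(f)$, $f\in\mathcal M_0(n)$, have an $r$ in every gap.
Erasing the $r$'s is injective on the span of such words and turns $E$ into the usual expansion of
bracket monomials in $T$. Since $L$ is the free Lie algebra, the multilinear elements of the kernel
are the consequences of the Jacobi identity, i.e.\ those of $\mathcal N_0(n)$.

\emph{A normal form in $\circ$-degree $1$.} Follow the path from the unique $\circ$ of a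
monomial to the outermost operation: up to sign the monomial is
\[
\mathrm{ad}_{c_1}\cdots\mathrm{ad}_{c_m}(c'\circ c'')
\]
with bracket monomials $c_1,\dots,c_m,c',c''$. Modulo $\mathcal N$ we have
$\mathrm{ad}_{[a,b]}=\mathrm{ad}_a\mathrm{ad}_b-\mathrm{ad}_b\mathrm{ad}_a$, so we may assume that
all $c_i$ are variables. Choose an ordered basis $(\ell_i)$ of $L$, homogeneous in each variable,
and for each $\ell_i$ a combination of bracket monomials of the same multidegree that represents
it; we denote this combination by $\ell_i$ as well. Modulo $\mathcal N$ we can write $c'$ and $c''$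
as combinations of those $\ell_i$ that have the same multidegree. So every $f\in\mathcal M_1(n)$ is
congruent modulo $\mathcal N_1(n)$ to a finite sum
\begin{equation}\label{eq:normal}
\sum_{w}\sum_{i\le j}c_{w,i,j}\,\mathrm{ad}_w(\ell_i\circ\ell_j),
\end{equation}
where $w$ runs over words in $x_1,\dots,x_n$, $\mathrm{ad}_w$ is the corresponding product of
operators $\mathrm{ad}_{x_l}$, and only those $w,i,j$ occur for which the term is linear in each of
$x_1,\dots,x_n$. As $\mathcal N\subset\mathcal K$, the sum \eqref{eq:normal} has the same expansion
as $f$. We shall show that if $E(f)=0$ then all $c_{w,i,j}=0$.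

\emph{A module over $T$.} Erase the $r$'s and identify $w_1\,s\,w_2$ with
$w_1\otimes w_2\in W:=T\otimes T$. By \eqref{eq:Ebr}, $\mathrm{ad}_x$ for $x\in V$ becomes
\begin{equation}\label{eq:action}
x\cdot(a\otimes b)=xa\otimes b-a\otimes bx .
\end{equation}
As $T$ is free on $x_1,\dots,x_n$, this makes $W$ a left $T$-module. Since $\ell_i\circ\ell_j$
becomes $m_{ij}:=\ell_i\otimes\ell_j+\ell_j\otimes\ell_i$, the equation $E(f)=0$ reads
\begin{equation}\label{eq:rel}
\sum_{i\le j}t_{ij}\cdot m_{ij}=0,\qquad t_{ij}=\sum_wc_{w,i,j}\,w\in T .
\end{equation}

\emph{$W$ is free.} Let $C\subset W$ be the span of the elements $1\otimes b$, $b$ a word. For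
words $w,b$, formula \eqref{eq:action} gives
\[
w\cdot(1\otimes b)=w\otimes b+(\text{terms whose first factor is shorter than }w).
\]
Thus in each total degree the elements $w\cdot(1\otimes b)$ are obtained from the basis
$w\otimes b$ by a unitriangular change, and they form a basis of $W$. Writing $T_h$ for the degree
$h$ part of $T$, we get $W=\bigoplus_{h\ge0}T_h\cdot C$ with $T_h\cdot C\cong T_h\otimes C$. In
particular $VW=\bigoplus_{h\ge1}T_h\cdot C$ and $W=C\oplus VW$.

\emph{The quotient $W/VW$.} Let $\pi:W\to T$ be given by $\pi(a\otimes b)=ba$. Then
\[
\pi\bigl(x\cdot(a\otimes b)\bigr)=b\,xa-bx\,a=0,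
\]
so $\pi$ vanishes on $VW$; and $\pi(1\otimes b)=b$, so $\pi$ maps $C$ isomorphically onto $T$. Hence
$\pi$ induces an isomorphism $W/VW\cong T$.

\emph{Independence of the classes of $m_{ij}$.} We have
\[
\pi(m_{ij})=\ell_i\ell_j+\ell_j\ell_i=2\,\ell_i\ell_j-[\ell_i,\ell_j]\qquad(i\le j),
\]
where $[\ell_i,\ell_j]$ is a combination of basis products of length $1$. By the
Poincar\'e--Birkhoff--Witt theorem these elements are linearly independent in $T=U(L)$. So the
classes of the $m_{ij}$ in $W/VW$ are linearly independent.

\emph{Conclusion.} Write $m_{ij}=c_{ij}+m_{ij}'$ with $c_{ij}\in C$ and $m'_{ij}\in VW$; the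
$c_{ij}$ are linearly independent. Suppose that \eqref{eq:rel} holds with some $t_{ij}\ne0$. Let
$h$ be the smallest degree in which some $t_{ij}$ has a nonzero component, and let $t_{ij}^{(h)}$
be the components of degree $h$. Since
$T_{h'}\cdot VW\subset\bigoplus_{h''>h'}T_{h''}\cdot C$, the component of \eqref{eq:rel} in
$T_h\cdot C$ is
\[
\sum_{i\le j}t_{ij}^{(h)}\cdot c_{ij}=0 .
\]
As $T_h\cdot C\cong T_h\otimes C$ and the $c_{ij}$ are independent, all $t^{(h)}_{ij}=0$, a
contradiction. So all $t_{ij}=0$, hence all $c_{w,i,j}=0$, and $f\in\mathcal N_1(n)$.
\end{proof}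

\section{Proof of Theorem \ref{thm:main}}\label{sec:proof}

Let $n\ge4$ be even and $k=n-3$, which is odd. By Lemma~\ref{lem:Ik}, $\hat I_k\in\mathcal K(n)$.
The multilinear identities of $B^{(k)}$ form an operad ideal. By Lemma~\ref{lem:low} the ideal
$\mathcal J=\mathcal K$ satisfies the hypotheses of Lemma~\ref{lem:test}, so the ideal of identities
of $B^{(k)}$ contains $\mathcal K(m)$ for all $m\ne n$ but does not contain $\hat I_k$. Therefore
$\hat I_k$ is not in the ideal generated by $\bigoplus_{m\ne n}\mathcal K(m)$.

Suppose that $\mathcal K$ had a finite generating set. The components of its elements in the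
various arities lie in $\mathcal K$ and generate it; let $h$ be an upper bound for the arities that
occur, and let $n\ge4$ be even with $n>h$. The generators lie in $\bigoplus_{m\ne n}\mathcal K(m)$,
and the ideal they generate contains $\hat I_{n-3}$, a contradiction.

Finally, over a field of characteristic $0$ every polynomial identity is equivalent to finitely
many multilinear ones, namely the full linearizations of its multihomogeneous components. So no
finite set of identities, multilinear or not, generates all identities of mutation algebras.
\qed

\section{Other ideals, and mutations with nilpotent $p-q$}\label{sec:general}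

The argument used little about $\mathcal K$, and it applies to other ideals. A natural family
arises by making $s=p-q$ small. If $s=0$, then $x\circ y=0$ and only a Lie bracket remains; part
(b) of the next theorem says that finite generation is lost at the first step beyond this case.

\begin{theorem}\label{thm:general}
\begin{enumerate}
\item[(a)] Let $\mathcal J$ be a bihomogeneous operad ideal with
$\mathcal J_0,\mathcal J_1\subset\mathcal N$ that contains $\hat I_k$ for infinitely many odd $k$.
Then $\mathcal J$ is not finitely generated.
\item[(b)] For $e\ge1$ let $\mathcal K^{(e)}$ be the ideal of identities of all $A_{pq}$ such that,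
with $s=p-q$, every product $s\,a_1\,s\,a_2\cdots a_{e-1}\,s$ with $a_i\in A$ vanishes (for $e=1$
this means $s=0$). Then
$\mathcal K^{(e)}=\mathcal K+\bigoplus_{d\ge e}\mathcal M_d$. This ideal is finitely generated for
$e=1$ and not finitely generated for any $e\ge2$.
\item[(c)] $\mathcal K_0\oplus\mathcal K_1=\mathcal N_0\oplus\mathcal N_1$, so the Jacobi identity is
the only generator needed with at most one $\circ$. The ideal $\mathcal K$ needs generators with
exactly two $\circ$'s in infinitely many arities: every generating set whose elements are
homogeneous in arity and in $\circ$-degree meets $\mathcal K_2(n)$ for every even $n\ge4$.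
\end{enumerate}
\end{theorem}

\begin{proof}
(a) Suppose that $\mathcal J$ is finitely generated. Passing to arity components, we may assume
that the generators are homogeneous in arity, of arity at most $h$. Choose an odd $k$ with
$\hat I_k\in\mathcal J$ and $k+3>h$. By Lemma~\ref{lem:test} the algebra $B^{(k)}$ satisfies all
generators, hence all of $\mathcal J$, but it does not satisfy $\hat I_k$, a contradiction.

(b) Let $f\in\mathcal M_d$ with $d\ge e$. Each word of $E(f)$ contains at least $e$ letters $s$,
with at least one variable between consecutive ones, so each of its values in an algebra of the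
class contains a vanishing factor $s\,a_1\,s\cdots a_{e-1}\,s$. Hence
$\mathcal K+\bigoplus_{d\ge e}\mathcal M_d\subset\mathcal K^{(e)}$. Conversely, let
$A=\mathbb F\langle X,r,s\rangle/(\text{span of the words with at least }e\text{ letters }s)$
with $X=\{x_1,x_2,\dots\}$ infinite, $p=\frac12(r+s)$ and $q=\frac12(r-s)$. This $A_{pq}$ belongs to
the class, and the words with fewer than $e$ letters $s$ form a basis of $A$. If $f=\sum_df_d$ with
$f_d\in\mathcal M_d(n)$ is an identity of the class, evaluating it at $x_1,\dots,x_n$ gives
$\sum_{d<e}E(f_d)=0$; as words with different numbers of letters $s$ are different, $E(f_d)=0$ for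
all $d<e$. Thus $f\in\mathcal K+\bigoplus_{d\ge e}\mathcal M_d$.

For $e=1$ we get $\mathcal K^{(1)}=\mathcal K_0\oplus\bigoplus_{d\ge1}\mathcal M_d$, which by
Lemma~\ref{lem:low} is generated by the Jacobi element and $x_1\circ x_2$. For $e\ge2$ the ideal
$\mathcal K^{(e)}$ is bihomogeneous, contains all $\hat I_k$, and satisfies
$\mathcal K^{(e)}_d=\mathcal K_d=\mathcal N_d$ for $d\le1$. So (a) applies.

(c) The first statement is Lemma~\ref{lem:low}. For the second, suppose that a generating set of the
stated kind contains no element of $\mathcal K_2(n)$, with $n\ge4$ even. Let $\mathcal J'$ be the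
ideal generated by its elements of arity different from $n$; it is bihomogeneous. Since there are no
operations of arity $0$, and $\mathcal M(1)$ is spanned by $x_1$, a generator of arity $n$ and
$\circ$-degree $d\ne2$ contributes to arity $n$ only elements of $\mathcal M_d(n)$. Taking components
of $\circ$-degree $2$, we see that the whole of $\mathcal K_2(n)$, and in particular $\hat I_{n-3}$,
lies in $\mathcal J'$. This contradicts Theorem~\ref{thm:main}.
\end{proof}

By Remark~\ref{rem:hyp}, part (a) fails without the hypothesis $\mathcal J_1\subset\mathcal N$.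

\section{A continuum of varieties}\label{sec:varieties}

A \emph{variety} is the class of all algebras satisfying a given set of identities. Each algebra
$B^{(k)}$ with $k$ odd violates $I_k$ and satisfies all the other $I_l$, so the identities $I_k$ can
be imposed independently of one another.

\begin{theorem}\label{thm:varieties}
For a set $S$ of odd positive integers let $\mathcal V_S$ be the variety of Lie-admissible algebras
satisfying $I_k$ for all $k\in S$. Every $\mathcal V_S$ contains all mutation algebras, and the map
$S\mapsto\mathcal V_S$ is injective. So there are $2^{\aleph_0}$ distinct varieties $\mathcal V_S$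
between the variety generated by mutation algebras and the variety of Lie-admissible algebras.
Moreover, for odd $k$ the $(k+3)$-dimensional nilpotent algebra $B^{(k)}$ satisfies every identity
in $\mathcal K(m)$, $m\ne k+3$, but is not in the variety generated by mutation algebras.
\end{theorem}

\begin{proof}
Mutation algebras satisfy $\mathcal N$ and, by Lemma~\ref{lem:Ik}, all $\hat I_k$; setting all
variables equal and dividing by $(k+3)!$, they satisfy all $I_k$. This proves the first claim.

Let $k$ be odd. By Lemma~\ref{lem:test} with $\mathcal J=\mathcal K$ (allowed by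
Lemma~\ref{lem:low}), the algebra $B^{(k)}$ satisfies all of $\mathcal K(m)$ for $m\ne k+3$; in
particular it satisfies $I_l$ for all odd $l\ne k$. It is Lie-admissible, and it does not satisfy
$I_k$. So it is not in the variety generated by mutation algebras, and
$B^{(k)}\in\mathcal V_S$ if and only if $k\notin S$. Thus $\mathcal V_S$ determines $S$. Finally,
$B^{(k)}$ has $1+(k+1)+1=k+3$ basis elements. All its degrees are between $1$ and $k+3$, so every
product of more than $k+3$ factors, however bracketed, vanishes, and $B^{(k)}$ is nilpotent.
\end{proof}

\section{Counting symmetric generators}\label{sec:count}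

The polynomial model of Section~\ref{sec:Ik} gives more than the existence of the $I_k$: in one
variable and with two anticommutators there are no other new identities. Let
$\mathcal J^{<n}$ be the operad ideal generated by $\bigoplus_{m<n}\mathcal K(m)$, let
$\mathcal G(n)=\mathcal K(n)/\mathcal J^{<n}(n)$ be the $S_n$-module of new identities in degree
$n$, and let $\mathcal G_2(n)$ be its part of $\circ$-degree $2$; this makes sense as
$\mathcal J^{<n}$ is bihomogeneous.

\begin{theorem}\label{thm:count}
The trivial $S_n$-module has multiplicity exactly $1$ in $\mathcal G_2(n)$ if $n\ge4$ is even; in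
this case the trivial submodule is spanned by the class of $\hat I_{n-3}$. The multiplicity is $0$
for all other $n$.
\end{theorem}

\begin{proof}
\emph{Reduction to one variable.} For an $S_n$-module $U$, let $U_{S_n}$ be its coinvariants, the
quotient by the span of all $\tau y-y$ with $\tau\in S_n$, $y\in U$. In characteristic $0$ the
functor $U\mapsto U_{S_n}$ is exact, and for finite-dimensional $U$ the multiplicity of the trivial
module is $\dim U_{S_n}$. Setting all $x_i=x$ identifies $\mathcal M(n)_{S_n}$ with the
nonassociative polynomials of degree $n$ in $x$, and the coinvariants of the span of the words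
$x_{\tau(1)}y_1x_{\tau(2)}\cdots y_{n-1}x_{\tau(n)}$, $y_i\in\{r,s\}$, with the span of the words
$xy_1x\cdots y_{n-1}x$. So $\mathcal K_2(n)_{S_n}$ is the kernel of $E$ on one-variable polynomials
of degree $n$ and $\circ$-degree $2$.

\emph{A spanning set.} Work modulo (the one-variable image of) $\mathcal N$, and put
$D=\mathrm{ad}_x$ and $f_i=D^i(x\circ x)$. Since $[x,x]=0$, the part of $\circ$-degree $0$ is
$\langle x\rangle$. A monomial of $\circ$-degree $1$ is, as in the proof of Lemma~\ref{lem:low},
$\pm\,\mathrm{ad}_{c_1}\cdots\mathrm{ad}_{c_m}(c'\circ c'')$ with $c_i,c',c''$ of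
$\circ$-degree $0$; so this part is spanned by the $f_i$. A monomial of $\circ$-degree $2$ is, up to
sign, of one of the forms $x\circ f$, $[f,f']$, $[x,h]$ with $f,f'$ of $\circ$-degree $1$ and $h$ of
$\circ$-degree $2$. In the first two cases we get combinations of the $x\circ f_m$ and the
$[f_a,f_b]$. In the third case $[x,h]=Dh$, and $D[f_a,f_b]=[f_{a+1},f_b]+[f_a,f_{b+1}]$ by the Jacobi
identity. By induction on the degree, the part of $\circ$-degree $2$ is spanned by
\[
D^i(x\circ f_m)\quad(i,m\ge0)\qquad\text{and}\qquad[f_a,f_b]\quad(0\le a<b).
\]

\emph{Their images.} If $f,f'$ have $\circ$-degree $1$, then in $E(f)\,r\,E(f')$ the last block of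
the first factor merges with the first block of the second. So in the encoding of
Section~\ref{sec:Ik}, $[f,f']$ becomes $f(t_1,t_2)f'(t_2,t_3)-f'(t_1,t_2)f(t_2,t_3)$. With
\eqref{eq:code},
\[
D^i(x\circ f_m)\mapsto2t_1t_2t_3\,(u+v)^i(u^m+v^m),\qquad
[f_a,f_b]\mapsto4t_1t_2^2t_3\,(u^av^b-u^bv^a).
\]
Consider a combination of these elements lying in $\ker E$. Divide its image by $2t_1t_2t_3$. Since
$t_2,u,v$ are algebraically independent, the coefficients of $t_2^0$ and $t_2^1$ vanish separately.
The polynomials $u^av^b-u^bv^a$, $a<b$, are linearly independent, so the coefficients of all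
$[f_a,f_b]$ vanish, and the corresponding combination of the $(u+v)^i(u^m+v^m)$ is $0$.

\emph{Eliminating odd $m$.} For $k$ odd,
\[
I_k=x\circ f_k+\sum_{j=1}^k\binom kj\Bigl(-\frac12\Bigr)^jD^j(x\circ f_{k-j}).
\]
Applying $D^i$ and using induction on $m$, we see that modulo the span of all $D^{i'}I_k$ ($k$ odd,
$i'\ge0$) every $D^i(x\circ f_m)$ is a combination of elements $D^{i''}(x\circ f_{m'})$ with $m'$
even.

\emph{Even $m$ gives no relation.} The polynomials $(u+v)^i(u^m+v^m)$, $m$ even, are linearly
independent. By homogeneity it suffices to consider those with a fixed value of $i+m$. In a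
nontrivial relation let $i$ be the smallest exponent whose term has a nonzero coefficient $c$.
Divide the relation by $(u+v)^i$ and set $v=-u$. All other terms vanish, and there remains
$2c\,u^m=0$, a contradiction.

Consequently, modulo $\mathcal N$, the kernel of $E$ in $\circ$-degree $2$ is spanned by the
elements $D^iI_k$ with $k$ odd and $i\ge0$: these lie in $\ker E$, and a kernel element that is a
combination of the remaining elements $D^i(x\circ f_m)$, $m$ even, and $[f_a,f_b]$ has zero
coefficients.

\emph{Conclusion.} By exactness, $\mathcal G_2(n)_{S_n}$ is the quotient of $\mathcal K_2(n)_{S_n}$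
by the one-variable image of the part of $\mathcal J^{<n}(n)$ of $\circ$-degree $2$. Let $n\ge4$.
Then $\mathcal N(n)\subset\mathcal J^{<n}(n)$, as the Jacobi element has arity $3$. If $i\ge1$ and
$k+3+i=n$, then applying $\mathrm{ad}_{x_{k+4}},\dots,\mathrm{ad}_{x_n}$ to $\hat I_k$ gives an
element of $\mathcal J^{<n}(n)$, since $\hat I_k$ has arity less than $n$, and its one-variable image
is $(k+3)!\,D^iI_k$. So $\mathcal G_2(n)_{S_n}$ is spanned by the classes of the $I_k$ with
$k$ odd and $k+3=n$: it is $0$ if $n$ is odd, and is spanned by the class of $I_{n-3}$ if $n$ is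
even. In the latter case $\hat I_{n-3}$ is $S_n$-invariant and, by Theorem~\ref{thm:main}, not in
$\mathcal J^{<n}$; so its class spans a trivial submodule of $\mathcal G_2(n)$, and the multiplicity
is exactly $1$. For $n\le3$ we have $\mathcal N_2(n)=0$, and the elements $D^iI_k$ have degree at
least $4$; so $\mathcal K_2(n)_{S_n}=0$ and the multiplicity is $0$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BBS}
Murray R. Bremner, Jose Brox, Juana S\'anchez-Ortega,
\emph{Higher polynomial identities for mutations of associative algebras},
arXiv:1812.05481 (2018).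
\end{thebibliography}

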